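# Balls times a torus cannot be pushed into themselves by compactly supported Hamiltonian lcs maps

Throughout, $S^1=\mathbb R/\mathbb Z$, so angular coordinates have period $1$, and $n\ge1$ is an integer.

## 1. Locally conformally symplectic manifolds and Hamiltonian lcs maps

**Definition (lcs manifold).** An lcs manifold is a triple $(M,\omega,\mathfrak b)$ where $\mathfrak b$ is a closed one-form, called the Lee form, and $\omega$ is a nondegenerate 2-form with
$$d^{\mathfrak b}\omega:=d\omega+\mathfrak b\wedge\omega=0 .$$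

*Example.* If $\mathfrak b=0$, this is a symplectic manifold. In general, on an open set where $\mathfrak b=df$ we have $d(e^f\omega)=e^f(df\wedge\omega+d\omega)=0$. So $\omega$ is locally a positive multiple of a symplectic form, and this explains the name.

**Definition (contact manifold).** A contact manifold $(C,\alpha)$ is a $(2n+1)$-manifold with a one-form $\alpha$ such that $\alpha\wedge(d\alpha)^n$ vanishes nowhere.

*Example (prequantization space of $\mathbb R^{2n}$).* Let $C=\mathbb R^{2n}\times S^1$ with coordinates $(x_1,y_1,\dots,x_n,y_n,\theta)$ and $\alpha=d\theta-\lambda$, $\lambda=\frac12\sum(y_i\,dx_i-x_i\,dy_i)$. Then $d\lambda=-\sum dx_i\wedge dy_i$, so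
$$\alpha=d\theta+\tfrac12\sum(x_i\,dy_i-y_i\,dx_i),\qquad d\alpha=\sum dx_i\wedge dy_i,$$
and $\alpha\wedge(d\alpha)^n=n!\,d\theta\wedge dx_1\wedge dy_1\wedge\cdots\wedge dx_n\wedge dy_n\neq0$.

**Definition ($\mathfrak{lcs}$-fication).** The $\mathfrak{lcs}$-fication of $(C,\alpha)$ is $C\times S^1$ with Lee form $\mathfrak b=ds$, where $s$ is the angular coordinate of the last factor, and $\omega=d^{\mathfrak b}\alpha=d\alpha+ds\wedge\alpha$.

This is an lcs manifold. Indeed $d\omega+ds\wedge\omega=-ds\wedge d\alpha+ds\wedge d\alpha=0$. Since $(d\alpha)^{n+1}=0$ on $C$ for dimension reasons, $\omega^{n+1}=(n+1)\,ds\wedge\alpha\wedge(d\alpha)^n\ne0$.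

*Example (the manifold of this lecture).* $M=\mathbb R^{2n}\times S^1\times S^1$ with coordinates $(x,y,\theta,s)$ is the $\mathfrak{lcs}$-fication of the prequantization space: $\mathfrak b=ds$ and $\omega=\sum dx_i\wedge dy_i+ds\wedge\alpha$.

**Definition (Hamiltonian lcs map).** For a smooth $H:M\times[0,1]\to\mathbb R$ let $X_t$ be the vector field with
$$\omega(X_t,\cdot)=d^{\mathfrak b}H_t:=dH_t+H_t\,\mathfrak b .$$
Its time-1 flow map $\phi_H$ is a Hamiltonian lcs map. It is compactly supported if it is generated in this way by some $H$ with support in $K\times[0,1]$, $K\subset M$ compact. Then $X_t=0$ outside $K$ and the flow exists for all $t\in[0,1]$.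

*Example.* On our $M$ let $H\equiv1$. Then $d^{\mathfrak b}H=ds$, and $X=-\partial_\theta$, because $\iota_{\partial_\theta}d\alpha=0$ and $(ds\wedge\alpha)(-\partial_\theta,\cdot)=\alpha(\partial_\theta)\,ds=ds$. So $H\equiv 1$, which would be a constant without effect in symplectic geometry, rotates the $\theta$-circle. Multiplying by a cutoff function of $|(x,y)|$ gives a compactly supported example.

Let $B_R\subset\mathbb R^{2n}$ be the open ball of radius $R$ and $U=B_R\times S^1\times S^1$. The problem, taken from Yong-Geun Oh and Yasha Savelyev, "Pseudoholomoprhic curves on the $\mathfrak{LCS}$-fication of contact manifolds", arXiv:2107.03551 (2021), is to prove or disprove: *if $R\ge1$, there is no compactly supported Hamiltonian lcs map $\phi$ of $\mathbb R^{2n}\times S^1\times S^1$ with $\phi(\overline U)\subset U$.* In plain words: can such a flow push the closed ball bundle strictly into its own interior? The answer is no, and the statement is true. We prove the following.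

**Theorem A.** Let $n\ge1$, $\pi R^2\ge1$ and $U=B_R\times S^1\times S^1$. There is no compactly supported Hamiltonian lcs map $\phi$ of $\mathbb R^{2n}\times S^1\times S^1$ with $\phi(\overline U)\subset U$.

If $R\ge1$ then $\pi R^2\ge\pi>1$, so Theorem A contains the statement of the problem. Nothing is claimed for $\pi R^2<1$.

## 2. The symplectic cover $P_+$ and the cones $U_a$

**Purpose.** On the cover that unwinds $s$, the Lee form becomes exact, and the lcs problem becomes a symplectic one.

Put $P=\mathbb C^n\times\mathbb R\times S^1\ni(z,r,\theta)$, $z=x+iy$, $p=\pi|z|^2$, and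
$$\Lambda=r\,d\theta+\tfrac12\sum(x_i\,dy_i-y_i\,dx_i),\qquad\Omega=d\Lambda=dr\wedge d\theta+\sum dx_i\wedge dy_i .$$
Let $P_+=\{r>0\}$, and for $0<a<\infty$ let $U_a=\{r>0,\ p<ar\}\subset P_+$. For fixed $\theta$ this is a solid paraboloid whose slice at height $r$ is the ball $\pi|z|^2<ar$. Clearly $U_{a}\subset U_b$ for $a\le b$.

**Theorem B.** Let $a>1$ and $0<a'<a$. There is no smooth isotopy $(\varphi_\sigma)_{\sigma\in[0,1]}$ of diffeomorphisms of $P_+$, $\varphi_0=\mathrm{id}$, generated by a time-dependent $\Omega$-Hamiltonian vector field $Y_\sigma$ (i.e. $\iota_{Y_\sigma}\Omega$ is exact for each $\sigma$), with $\varphi_1(U_a)\subset U_{a'}$.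

**Theorem B implies Theorem A.** On the cover $\tilde M=\mathbb R^{2n}\times S^1\times\mathbb R$ of $M$ we have $e^s\omega=e^sd\alpha+e^sds\wedge\alpha=d(e^s\alpha)$. Multiplying $\omega(X,\cdot)=dH+H\,ds$ by $e^s$ gives
$$d(e^s\alpha)(X,\cdot)=d(e^sH). \tag{1}$$
The map $(x,y,\theta,s)\mapsto(z,r,\theta)=(e^{s/2}(x+iy),e^s,\theta)$ is a diffeomorphism $\tilde M\to P_+$. It pulls $\Lambda$ back to $e^s\alpha$: in $(e^{s/2}x)\,d(e^{s/2}y)-(e^{s/2}y)\,d(e^{s/2}x)$ the two terms with $d(e^{s/2})$ cancel, leaving $e^s(x\,dy-y\,dx)$. It carries the preimage of $B_\rho\times S^1\times S^1$ onto $\{p<\pi\rho^2r\}=U_{\pi\rho^2}$. By (1), the flow $\phi_t$ of a compactly supported Hamiltonian lcs isotopy lifts to an isotopy $\varphi_t$ of $P_+$ generated by Hamiltonian vector fields.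

Suppose $\phi_1(\overline U)\subset U$. The set $\phi_1(\overline U)$ is compact in $U$, so it lies in $B_{R'}\times S^1\times S^1$ for some $0<R'<R$. The set $\phi_1^{-1}(B_{R'}\times S^1\times S^1)$ is open and contains the compact set $\overline U$, so it contains $\overline{B_{R''}}\times S^1\times S^1$ for some $R''>R$. Put $a=\pi R''^2>\pi R^2\ge1$ and $a'=\pi R'^2<a$. Then $\varphi_1(U_a)\subset U_{a'}$, contradicting Theorem B. $\square$

## 3. Radial Hamiltonians, circle diffeomorphisms, and volume

In $P_+$ the flow of $H$ is given by $\iota_Y\Omega=dK$ with $K=rH$, that is, $\dot r=K_\theta$, $\dot\theta=-K_r$, $\dot z=-i\nabla_zK$. The quantity to watch is $p/r$, since $U_a=\{p/r<a\}$.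

**Radial $H$.** If $H$ depends only on $|(x,y)|^2$, $s$ and $t$, then $K$ depends only on $(p,r,t)$. So $\dot r=0$ and $\dot z=-2\pi iK_pz$, hence $p$ and $r$ are constant. Every $U_a$ is preserved and nothing is pushed inward.

**$H=f(\theta)$.** Then $K=rf(\theta)$, so $\dot r=rf'(\theta)$, $\dot\theta=-f(\theta)$, $\dot z=0$. Let $\psi_t$ be the flow of $-f\,\partial_\theta$ on the circle. Since $\frac d{dt}\log\psi_t'(\theta)=-f'(\psi_t(\theta))$, the product $r(t)\,\psi_t'(\theta(0))$ is constant, so
$$\frac pr\ \longmapsto\ \psi_t'(\theta)\,\frac pr .$$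
To make this compactly supported, multiply $f$ by a compactly supported function of $|(x,y)|$ that equals $1$ up to radius $R\max_{t,\theta}\sqrt{\psi'_t(\theta)}$; points of $\overline U$ do not notice. Where $\psi_1'<1$ the ball really shrinks. But $\int_{S^1}\psi_1'=1$, so $\psi_1'(\theta)\ge1$ for some $\theta$, and over that $\theta$ the boundary of $U$ is not moved into $U$.

**Volume.** A first thought is that $\Omega^{n+1}$ is preserved and $U_a$ is "larger" than $U_{a'}$. The ball $\{p<A\}\subset\mathbb C^n$ has volume $A^n/n!$, so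
$$\operatorname{vol}(U_a\cap\{r<\rho\})=\int_0^\rho\frac{(ar)^n}{n!}\,dr=\frac{a^n\rho^{n+1}}{(n+1)!}\cdot n!\cdot\frac{1}{n!}=\frac{a^n\rho^{n+1}}{(n+1)\,n!} .$$
A lift of a compactly supported lcs isotopy commutes with $s\mapsto s+1$, so it changes $r$ by factors in some $[e^{-c},e^c]$. From $\varphi_1(U_a\cap\{r<\rho\})\subset U_{a'}\cap\{r<e^c\rho\}$ we get only $a^n\le e^{c(n+1)}a'^n$. There is no contradiction, because the truncation $\{r<\rho\}$ is not preserved; the example $H=f(\theta)$ shows that $r$ really changes by the factor $1/\psi_1'$. We need an invariant that does not truncate. It will come from loops winding around the $\theta$-circle.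

## 4. The action on loops of degree $k$ and its finite-dimensional reduction

From here on we use the following sign convention. For $h\in C_c^\infty(P)$ define $X_h$ by $\iota_{X_h}\Omega=-dh$, i.e.
$$\dot r=-h_\theta,\qquad\dot\theta=h_r,\qquad\dot z=i\nabla_zh .$$

**Definition ($k$-orbit, action).** Let $k\ge1$ be an integer. A $k$-orbit of $h$ is a $k$-periodic integral curve $\gamma:\mathbb R/k\mathbb Z\to P$ of $X_h$ whose $\theta$-component has degree $k$. Its action is
$$A_h(\gamma)=\int_\gamma\Lambda-\int_0^kh(\gamma)\,dt .$$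

*Example.* If $h=\rho(r)$ near a circle $\{z=0,r=r_0\}$ and $\rho'(r_0)=1$, then $\theta=t+\text{const}$ on this circle is a $k$-orbit for every $k$, of action $k(r_0-\rho(r_0))$.

Integral curves through points outside $\operatorname{supp}h$ are constant, of degree $0$. So every $k$-orbit lies in $\operatorname{supp}h$.

**Step 4.1: a functional on a Hilbert space.** For $u=(z,\zeta)\in H^1(\mathbb R/k\mathbb Z;\mathbb C^{n+1})$, $\zeta=r+i\vartheta$, put $\gamma_u(t)=(z(t),r(t),\vartheta(t)+t)$. If a degree-$k$ loop has $\theta$-component with lift $\tilde\theta$, then $\vartheta=\tilde\theta-t$ is $k$-periodic. So every degree-$k$ loop is some $\gamma_u$, unique up to $\vartheta\mapsto\vartheta+\mathbb Z$. Let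
$$\hat h(t,z,\zeta)=h(z,\operatorname{Re}\zeta,\operatorname{Im}\zeta+t),$$
which is $1$-periodic in $t$. Let $L=-i\,d/dt$, $e=(0,1)\in\mathbb C^{n+1}$, and let $\langle\cdot,\cdot\rangle$, $\|\cdot\|$ be the real $L^2$ product and norm on $\mathbb R/k\mathbb Z$. Since $\operatorname{Re}(-i\dot z\bar z)=x\dot y-y\dot x$ and $\int r\dot\vartheta=\frac12\int(r\dot\vartheta-\vartheta\dot r)$,
$$\mathcal A_h(u):=A_h(\gamma_u)=\tfrac12\langle Lu,u\rangle+\int_0^k\operatorname{Re}\zeta\,dt-\int_0^k\hat h(t,u)\,dt. \tag{2}$$
Its $L^2$-gradient is $Lu+e-\nabla\hat h(t,u)$. A zero satisfies $\dot u=i\nabla\hat h-ie$, that is, $\dot z=i\nabla_zh$, $\dot r=-h_\theta$, $\dot\vartheta+1=h_r$. So the zeros are exactly the $u$ for which $\gamma_u$ is a $k$-orbit.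

**Step 4.2: bounds.** We will compare several Hamiltonians, so we fix a convex set $\mathcal K\subset C_c^\infty(P)$ such that every $h\in\mathcal K$ has support in $\{|z|\le B,|r|\le B\}$ and satisfies $|\nabla h|\le C$, $\|D^2h\|\le\ell$. Fix an integer $m_1\ge\max(1,\ell)$ and put $m_0=km_1$. Let $V$ be the span of the modes $c\,e^{2\pi ijt/k}$, $|j|\le m_0$, $c\in\mathbb C^{n+1}$; let $W=V^\perp\subset L^2$ and $W^1=W\cap H^1$, with orthogonal projections $\Pi_V,\Pi_W$. On the $j$-th mode $L=2\pi j/k$. Hence on $W$
$$\|L^{-1}\|\le\frac1{2\pi m_1},\qquad\|L^{-1}\|\,\ell\le\frac1{2\pi}<1. \tag{3}$$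

A *smooth family in $\mathcal K$* is a family $h_\sigma\in\mathcal K$, $\sigma\in[0,1]$, smooth in $(\sigma,\cdot)$. Reparametrizing $\sigma$ by a nondecreasing smooth function that is constant near the ends, we always take families constant near $\sigma=0$ and $\sigma=1$. They then extend to all $\sigma\in\mathbb R$, and no care is needed at the endpoints.

**Step 4.3: solving the high modes.** For $v\in V$ consider
$$w=L^{-1}\Pi_W\nabla\hat h(\cdot,v+w),\qquad w\in W. \tag{4}$$
Since $\nabla\hat h(t,\cdot)$ is Lipschitz with constant $\ell$, the right side is a contraction of $W$ in $L^2$ with constant $\le\frac1{2\pi}$. So there is a unique solution $w=w_h(v)$, and it lies in $L^{-1}(W)=W^1$.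

*Smoothness.* The map $(v,w)\mapsto w-L^{-1}\Pi_W\nabla\hat h(\cdot,v+w)$ from $V\times W^1$ to $W^1$ is smooth: $H^1\subset C^0$, the superposition operator $u\mapsto\nabla\hat h(\cdot,u)$ is smooth on $C^0$ (Taylor's formula, pointwise in $t$, with bounded derivatives), and $L^{-1}:W\to W^1$ is bounded. Its $w$-derivative is $1-L^{-1}\Pi_WD^2\hat h$, which is the identity minus a compact operator on $W^1$, since $W^1\hookrightarrow L^2$ is compact. It is injective: if $w=L^{-1}\Pi_WD^2\hat h\,w$ then $\|w\|\le\frac1{2\pi}\|w\|$ by (3). Hence it is invertible, and by the implicit function theorem $w_h(v)$ is smooth in $v$. The same argument with $\sigma$ as an extra variable shows that it is jointly smooth in $(\sigma,v)$ for smooth families $h_\sigma$ in $\mathcal K$.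

**Step 4.4: the reduced function.** Put
$$F_h(v)=\mathcal A_h(v+w_h(v)),\qquad v\in V .$$
Since $Lv,e\in V$, equation (4) says that the $W$-component of $\operatorname{grad}\mathcal A_h$ vanishes at $v+w_h(v)$. By the chain rule
$$\nabla F_h(v)=Lv+e-\Pi_V\nabla\hat h(\cdot,v+w_h(v)). \tag{5}$$
If $\nabla F_h(v)=0$, then $u=v+w_h(v)$ is a zero of $\operatorname{grad}\mathcal A_h$. Conversely, if $u=v+w$ is a zero, its $W$-component gives (4), so $w=w_h(v)$. Thus critical points of $F_h$ correspond bijectively to zeros of $\operatorname{grad}\mathcal A_h$, and critical values are the actions.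

## 5. Sublevel sets of the reduced functions

This section collects what can be done with $F_h$. Write $Tv(t)=v(t+1)$.

**(a) Symmetry.** We have $L(ie)=0$, $\operatorname{Re}i=0$ and $\hat h(t,u+ie)=\hat h(t,u)$. So $w_h(v+ie)=w_h(v)$ by uniqueness, and $F_h(v+ie)=F_h(v)$. Hence $F_h$ descends to $E:=V/\mathbb Z\,ie$, with the flat metric. If $h$ is $\theta$-independent, the same argument gives invariance under $v\mapsto v+i\tau e$ for all $\tau\in\mathbb R$.

Since $\hat h$ is $1$-periodic in $t$ and $T$ is a linear isometry preserving $V$ and $W$, we also get $w_h(Tv)=Tw_h(v)$ and $F_h(Tv)=F_h(v)$. As $T^k=1$ and $T(ie)=ie$, $T$ defines an isometric action of $G=\mathbb Z_k$ on $E$. If $Tv=v+c\,ie$ with $c\in\mathbb Z$, taking means gives $c=0$. So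
$$E^G=V^G/\mathbb Z\,ie,\qquad V^G=\text{span of the modes with }j\in k\mathbb Z .$$
By invariance, $\nabla F_h$ is tangent to $E^G$ at points of $E^G$. So critical points of $F_h|_{E^G}$ are critical points of $F_h$, and the corresponding $u=v+w_h(v)$ satisfy $Tu=u$. Then $\gamma_u(t+1)=\gamma_u(t)$ in $P$, and conversely. These are exactly the $1$-orbits traversed $k$ times.

**(b) Parameter derivative and monotonicity.** For a smooth family in $\mathcal K$,
$$\partial_\sigma F_{h_\sigma}(v)=-\int_0^k\partial_\sigma\hat h_\sigma(t,v+w_{h_\sigma}(v))\,dt ,$$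
because the term with $\partial_\sigma w_{h_\sigma}\in W$ pairs with the vanishing $W$-component of the gradient. Apply this to the segment from $h$ to $h'$, which lies in $\mathcal K$ by convexity: if $h\le h'$ then $F_{h'}\le F_h$. Hence
$$Q_h:=\{F_h\le0\}\subset E\quad\text{satisfies}\quad Q_h\subset Q_{h'}\ \text{ if } h\le h' .$$

**(c) Behavior at infinity.** *There is a compact set in $E$, depending only on $B,C,k,m_1$, outside which $\|\nabla F_h\|\ge1$ for all $h\in\mathcal K$.* Write $v=v_0+v_1$ with $v_0=(z_0,\zeta_0)$ the constant mode. Note $\|e\|=\sqrt k$ and $\|\nabla\hat h\|\le C\sqrt k$. If $\|Lv_1\|\ge(C+2)\sqrt k$, then (5) gives $\|\nabla F_h\|\ge(C+2)\sqrt k-\sqrt k-C\sqrt k=\sqrt k$.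

Otherwise, $\|\dot w\|=\|Lw\|\le C\sqrt k$ by (4). A mean-zero function $f$ on $\mathbb R/k\mathbb Z$ has $\sup|f|\le\int|\dot f|\le\sqrt k\,\|\dot f\|$, since $f(t)$ is the average over $s$ of $f(t)-f(s)$. So $v_1+w$ has sup norm at most $B':=k(2C+2)$. If now $|z_0|>B+B'$ or $|\operatorname{Re}\zeta_0|>B+B'$, the loop $v+w$ avoids $\operatorname{supp}\hat h$. In that case $\nabla F_h=Lv_1+e$ with $Lv_1\perp e$, of norm $\ge\sqrt k$. The remaining set ($v_1$, $z_0$, $\operatorname{Re}\zeta_0$ bounded, $\operatorname{Im}\zeta_0$ modulo $\mathbb Z$) has compact closure in $E$.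

In (d)–(f) let $Y=E$ or $Y=E^G$. All constructions are $G$-equivariant, because the functions and the metric are $G$-invariant.

**(d) No critical values.** *If $F_h|_Y$ has no critical values in $[c_1,c_2]$, $c_1<c_2\le\infty$ (for $c_2=\infty$: in $[c_1,\infty)$), then $\{F_h\le c_2\}\cap Y$ deformation retracts onto $\{F_h\le c_1\}\cap Y$.* By (c) and compactness, $\|\nabla F_h\|$ is bounded below on the region between. So the field $-\nabla F_h/\|\nabla F_h\|^2$ is bounded there, trajectories do not escape, and $F_h$ decreases along them at unit speed. Flow $v$ for time $\max(F_h(v)-c_1,0)$, letting the fraction of this time run from $0$ to $1$.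

**(e) Moving the Hamiltonian.** *If $(h_\sigma)$ is a smooth family in $\mathcal K$ with $0$ a regular value of $F_{h_\sigma}|_Y$ for all $\sigma$, there is a $G$-equivariant isotopy $\Psi_\sigma$ of $Y$, $\Psi_0=\mathrm{id}$, with $\Psi_\sigma(Q_{h_0}\cap Y)=Q_{h_\sigma}\cap Y$.* There are $\epsilon',c>0$ with $\|\nabla F_{h_\sigma}\|\ge c$ on $\{|F_{h_\sigma}|\le\epsilon'\}\cap Y$ for all $\sigma$: otherwise points $v_i$ and parameters $\sigma_i$ with $F_{h_{\sigma_i}}(v_i)\to0$ and $\nabla F_{h_{\sigma_i}}(v_i)\to0$ would, by (c), have a limit that is a critical point of value $0$. Let $\kappa$ be a cutoff function equal to $1$ near $0$ and supported in $(-\epsilon',\epsilon')$, and integrate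
$$-\kappa(F_{h_\sigma})\,\partial_\sigma F_{h_\sigma}\,\frac{\nabla F_{h_\sigma}}{\|\nabla F_{h_\sigma}\|^2}.$$
This field is bounded, since $|\partial_\sigma F_{h_\sigma}|\le k\sup|\partial_\sigma h_\sigma|$ by (b). Along trajectories $\frac d{d\sigma}F_{h_\sigma}=(1-\kappa(F_{h_\sigma}))\,\partial_\sigma F_{h_\sigma}$, which vanishes whenever $F_{h_\sigma}$ is near $0$. So a trajectory cannot change the sign (negative, zero, positive) of $F_{h_\sigma}$.

**(f) Monotone families.** *If in (e) $h_\sigma$ is also nondecreasing in $\sigma$, then $Q_{h_0}\cap Y\hookrightarrow Q_{h_1}\cap Y$ is a homotopy equivalence.* It is homotopic, through the maps $\Psi_\sigma:Q_{h_0}\cap Y\to Q_{h_\sigma}\cap Y\subset Q_{h_1}\cap Y$, to the homeomorphism $\Psi_1$.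

## 6. Model Hamiltonians supported in $U_a$

**Purpose.** For each $a$ we want Hamiltonians supported in $U_a$ that exhaust it from inside, are monotone in all parameters, and have $k$-orbits that can be listed.

Fix a smooth $\chi:\mathbb R\to[0,1]$ with $\chi=0$ on $x\le0$, $\chi=1$ on $x\ge1$, $\chi''>0$ on $(0,\frac12)$, $\chi''<0$ on $(\frac12,1)$, $\chi(\frac12)=\frac12$. Fix a smooth nonincreasing $b_0:\mathbb R\to[0,1]$ with $b_0=1$ on $x\le0$, $b_0=0$ on $x\ge1$, $|b_0'|\le2$. Fix $\varepsilon>0$, to be chosen in Section 8. For $a>0$, $0<\delta\le\frac1{10}$, $\nu\ge3\delta$ put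
$$h[a,\delta,\nu](z,r)=\rho\big(r-\tfrac pa\big)\,\beta(r),\qquad\rho(x)=\chi\big(\tfrac{x-\delta}\delta\big),\qquad\beta(r)=b_0\big(\tfrac{\varepsilon(r-\nu)}2\big).$$
It is smooth with values in $[0,1]$, and $|\beta'|\le\varepsilon$. It is supported in $\{r-p/a\ge\delta,\ r\le\nu+2/\varepsilon\}$, which is a compact subset of $U_a$, and it equals $1$ on $\{r-p/a\ge2\delta,\ r\le\nu\}$. It is nondecreasing as $a\uparrow$, as $\delta\downarrow$ and as $\nu\uparrow$. For $\delta$: $\frac{x-\delta}\delta=\frac x\delta-1$ increases as $\delta\downarrow$ if $x>0$, and is $\le-1$ if $x\le0$, where $\rho=0$ anyway.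

*The two points of slope one.* By the mean value theorem $\max\chi'\ge1$, so $\max\rho'\ge1/\delta>1$. Since $\rho'$ increases strictly from $0$ on $[\delta,\frac32\delta]$ and decreases strictly to $0$ on $[\frac32\delta,2\delta]$, $\rho'=1$ at exactly two points
$$x_0\in(\delta,\tfrac32\delta),\qquad\hat x\in(\tfrac32\delta,2\delta),\qquad\rho''(x_0)>0 .$$
Convexity on $[\delta,\frac32\delta]$ gives $0=\rho(\delta)\ge\rho(x_0)+(\delta-x_0)$, so $\rho(x_0)\le x_0-\delta<x_0$. On the other hand $\rho(\hat x)\ge\frac12>2\delta>\hat x$.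

**Definition ($j$-admissible).** For an integer $j\ge1$, $h[a,\delta,\nu]$ is $j$-admissible if $\big[\frac ja,\frac{j(1+\varepsilon)}a\big]\cap\mathbb Z=\emptyset$.

*Example.* If $a>1+\varepsilon$, the interval for $j=1$ lies in $(0,1)$, so the model is $1$-admissible. If $a=2$, it is never $2$-admissible, since $1$ lies in the interval.

**Lemma 1.** Let $h=h[a,\delta,\nu]$ be $j$-admissible. Then the $j$-orbits of $h$ are exactly the curves $\theta=t+\mathrm{const}$ in the circles $\{z=0,r=x_0\}$ and $\{z=0,r=\hat x\}$, with actions $j(x_0-\rho(x_0))>0$ and $j(\hat x-\rho(\hat x))<0$ respectively.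

*Proof.* $h$ is a function of $(p,r)$, so $\dot r=0$ and $\dot z=2\pi ih_pz$. Hence $p$, $r$, $h_p$ and $\dot\theta=h_r$ are constant along orbits. Degree $j$ over time $j$ means $h_r=\rho'\beta+\rho\beta'=1$, and since $\beta'\le0$,
$$\rho'\beta=1+\rho\,|\beta'|\in[1,1+\varepsilon].$$
If $z\ne0$, then $z(t)=e^{2\pi ih_pt}z(0)$ forces $jh_p\in\mathbb Z$. But $-jh_p=j\rho'\beta/a\in[\frac ja,\frac{j(1+\varepsilon)}a]$, which contains no integer. So $z=0$. As $\rho'(r)>0$, we have $r\in(\delta,2\delta)$, where $\beta=1$ and $\beta'=0$ because $\nu\ge3\delta$. Thus $\rho'(r)=1$. Conversely these curves are $j$-orbits. Their action is $jr-j\rho(r)$, and the signs were computed above. $\square$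

## 7. The index of the positive orbit and the handle it attaches

**Purpose.** We now compute the topology of the pair $(E,Q_h)$ for a $k$-admissible model. The answer remembers $\lfloor k/a\rfloor$.

Let $h=h[a,\delta,\nu]\in\mathcal K$ be $k$-admissible and put
$$d_h=2n\big(m_0-\lfloor k/a\rfloor\big)+2m_0+1. \tag{6}$$
Let $V'\subset V$ be the orthogonal complement of $\mathbb R\,ie$. Since $h$ is $\theta$-independent, (a) gives $E=S^1\times V'$ and $F_h=F'\circ\mathrm{pr}_{V'}$ with $F'=F_h|_{V'}$. $G$ acts trivially on $S^1$ and linearly on $V'$. By (c), $\|\nabla F'\|\ge1$ off a compact subset of $V'$, so (d) holds verbatim for $Y=V'$ and $Y=V'^G$.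

**Lemma 2.** The only critical point of $F'$ in $\{F'\ge0\}$ is the constant $q_0=(0,x_0)$. It is $G$-fixed, its value is $c=k(x_0-\rho(x_0))>0$, and it is nondegenerate of index $d_h$. Its negative eigenspace $N$ is an orthogonal direct sum of $N^G$ and a $G$-space $N'$, where $N'$ is a sum of complex lines on which $T$ acts by $e^{2\pi ij_i/k}$ with $k\nmid j_i$. For small $\eta_0>0$ there are inclusions of pairs
$$\iota:(D(N),S(N))\to(V',\{F'\le c-\eta_0\}),\qquad\iota^G:(D(N^G),S(N^G))\to(V'^G,\{F'\le c-\eta_0\}^G),$$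
with $D(N)$, $S(N)$ a $G$-invariant disk and its boundary sphere in the representation $N$, $\iota$ a $G$-map and $\iota^G$ its fixed-point part, that induce isomorphisms on ordinary cohomology with coefficients in any field.

*Proof.*

**Step 7.1: critical points.** By Lemma 1 the $k$-orbits of action $\ge0$ are $\theta=t+\text{const}$ in $\{z=0,r=x_0\}$. They are $\gamma_u$ with $u$ a constant $(0,x_0+i\cdot\text{const})$, which lies in $V$, and only $q_0$ among these lies in $V'$. Being constant, $q_0$ is $G$-fixed. By (a) it is also the only critical point of $F'|_{V'^G}$ in $\{F'\ge0\}$.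

**Step 7.2: the Hessian operator.** Near $\{z=0,r=x_0\}$ we have $h=\rho(r-p/a)$. So $D^2h$ on this circle is the constant operator
$$S(z,\zeta)=\big(-\tfrac{2\pi}az,\ \kappa\operatorname{Re}\zeta\big),\qquad\kappa=\rho''(x_0)>0 ;$$
the mixed term $-\rho''\cdot2\pi z/a$ vanishes at $z=0$. $S$ preserves $V$ and $W$, because $\operatorname{Re}$ only couples the modes $j$ and $-j$. We have $w_h(q_0)=0$, since $\nabla\hat h(\cdot,q_0)=e\in V$. Differentiating (4), $w'=dw_h(q_0)\eta$ solves $w'=L^{-1}\Pi_WS(\eta+w')=L^{-1}Sw'$, and $\|L^{-1}S\|<1$ on $W$ by (3), so $w'=0$. By (5) the Hessian of $F'$ at $q_0$ is $\langle(L-S)\eta,\eta\rangle$ on $V'$.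

**Step 7.3: the index.** We diagonalize mode by mode.

- *$z$-modes.* The eigenvalues are $2\pi(\frac jk+\frac1a)$, $|j|\le m_0$, each on $\mathbb C^n$. They are nonzero because $k/a\notin\mathbb Z$ by admissibility, and negative iff $j<-k/a$, i.e. $-m_0\le j\le-\lfloor k/a\rfloor-1$. Since $m_1\ge\ell\ge\|S\|\ge2\pi/a$, we have $m_0=km_1\ge\lfloor k/a\rfloor$. So the contribution is $2n(m_0-\lfloor k/a\rfloor)$. $T$ acts on mode $j$ by $e^{2\pi ij/k}$.
- *$\zeta$-modes, $1\le j\le m_0$.* Write $\zeta=\alpha_+e^{2\pi ijt/k}+\bar\alpha_-e^{-2\pi ijt/k}$. Then $\operatorname{Re}\zeta=\operatorname{Re}\big((\alpha_++\alpha_-)e^{2\pi ijt/k}\big)$, and half the form is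
$$\pi j(|\alpha_+|^2-|\alpha_-|^2)-\mu|\alpha_++\alpha_-|^2,\qquad\mu=\tfrac{k\kappa}4 .$$
 On the real parts, and likewise on the imaginary parts, of $(\alpha_+,\alpha_-)$ the matrix is $\begin{pmatrix}\pi j-\mu&-\mu\\-\mu&-\pi j-\mu\end{pmatrix}$, with determinant $-\pi^2j^2<0$. So the form is nondegenerate of index $2$ for each $j$, total $2m_0$. Under $T$ both $\alpha_\pm$ are multiplied by $e^{2\pi ij/k}$. As the same real matrix acts on real and imaginary parts, the negative space is a complex line in $(\alpha_+,\alpha_-)$-space with character $e^{2\pi ij/k}$.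
- *Constant $\zeta$-mode in $V'$.* Half the form is $-\frac{k\kappa}2(\operatorname{Re}\zeta_0)^2$: index $1$, trivial action.

So $q_0$ is nondegenerate of index $d_h$. $N^G$ consists of the constant line and the summands with $k\mid j$, and $N'$ of the summands with $k\nmid j$. Let $N_+$ be the positive eigenspace. The Hessian of $F'|_{V'^G}$ at $q_0$ is nondegenerate with negative space $N^G$.

**Step 7.4: an equivariant Morse chart.** By Taylor's formula $F'(q_0+\eta)=c+\langle A(\eta)\eta,\eta\rangle$ with $A(\eta)=\int_0^1(1-t)D^2F'(q_0+t\eta)\,dt$ symmetric. Near $\eta=0$ put $\Gamma(\eta)=A(0)^{-1}A(\eta)$ and $b(\eta)=\Gamma(\eta)^{1/2}$ (power series at the identity). Since $A(0)\Gamma=A(\eta)=\Gamma^{\mathsf T}A(0)$, also $A(0)b=b^{\mathsf T}A(0)$, so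
$$\langle A(0)b\eta,b\eta\rangle=\langle b^{\mathsf T}A(0)b\eta,\eta\rangle=\langle A(0)b^2\eta,\eta\rangle=\langle A(\eta)\eta,\eta\rangle .$$
As $F'$ is $G$-invariant, $A(g\eta)=gA(\eta)g^{-1}$, so the local diffeomorphism $\eta\mapsto|A(0)|^{1/2}b(\eta)\eta$ is $G$-equivariant. In the resulting coordinates $(x_-,x_+)\in N\oplus N_+$,
$$F'=c-|x_-|^2+|x_+|^2 .$$
Its restriction to fixed points is a Morse chart for $F'|_{V'^G}$ in $N^G\oplus N_+^G$.

**Step 7.5: the handle.** Take $\eta_0>0$ with $c-\eta_0>0$ and the set $\mathcal E=\{|x_-|^2+2|x_+|^2\le2\eta_0\}$ inside the chart. Let $D(N)=\{x_+=0,|x_-|^2\le\eta_0\}$ and $S(N)=\partial D(N)$; on $D(N)$, $F'\le c-\eta_0$ holds exactly on $S(N)$. So inclusion gives $\iota$ and, on fixed points, $\iota^G$. We show that $\iota$ induces an isomorphism; the argument for $\iota^G$ is the same on $V'^G$. This is Milnor's argument. Choose a smooth $\mu_0$ with $\mu_0(0)>\eta_0$, $\mu_0(s)=0$ for $s\ge2\eta_0$, $-1<\mu_0'\le0$, and let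
$$\tilde F=F'-\mu_0(|x_-|^2+2|x_+|^2)\ \text{ in the chart},\qquad\tilde F=F'\ \text{ elsewhere}.$$

(i) $\{\tilde F\le c+\eta_0\}=\{F'\le c+\eta_0\}$. Outside $\mathcal E$ the functions agree, and in $\mathcal E$ we have $\tilde F\le F'\le c+\frac12|x_-|^2+|x_+|^2\le c+\eta_0$.

(ii) $\tilde F$ has no critical point in $\{c-\eta_0\le\tilde F\le c+\eta_0\}$. In the chart, with $\xi=|x_-|^2$ and $\eta=|x_+|^2$,
$$\partial_\xi\tilde F=-1-\mu_0'<0,\qquad\partial_\eta\tilde F=1-2\mu_0'\ge1,$$
so the only critical point is $q_0$, where $\tilde F=c-\mu_0(0)<c-\eta_0$. Outside $\mathcal E$, $\tilde F=F'$, which has no other critical point at levels $\ge c-\eta_0>0$. By (c) and compactness $\|\nabla\tilde F\|$ is bounded below on this strip. Flowing as in (d), $\{F'\le c+\eta_0\}$ deformation retracts onto $\{\tilde F\le c-\eta_0\}$.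

(iii) $\{\tilde F\le c-\eta_0\}$ deformation retracts onto $Z\cup D(N)$, $Z=\{F'\le c-\eta_0\}$. First, $D(N)\subset\{\tilde F\le c-\eta_0\}$, since on $x_+=0$ the inequality $\partial_\xi\tilde F<0$ gives $\tilde F\le\tilde F(q_0)<c-\eta_0$. The set $\{\tilde F\le c-\eta_0\}$ is the union of the closed sets $Z$ and $Z'=\{\tilde F\le c-\eta_0\}\cap\mathcal E\cap\{\xi\le\eta_0+\eta\}$. On $Z$ do nothing. On $Z'$ move, for $\tau\in[0,1]$,
$$x_+\ \longmapsto\ (1-\tau)\,x_++\tau\sqrt{\max(\xi-\eta_0,0)}\;\frac{x_+}{|x_+|},\qquad x_-\ \text{fixed}\quad(0\mapsto0).$$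
This is continuous also at $x_+=0$, because on $Z'$ the norm of the image is at most $|x_+|$. It does not increase $\eta$, so it stays in $\mathcal E$, and it does not increase $\tilde F$, by $\partial_\eta\tilde F>0$. The inequality $\xi\le\eta_0+\eta$ is also kept, since the new $|x_+|$ is at least $\sqrt{\max(\xi-\eta_0,0)}$. On $Z\cap Z'$ we have $\xi=\eta_0+\eta$, and the motion is the identity there. So is it on $D(N)$, where $x_+=0$. At $\tau=1$ a point with $\xi\le\eta_0$ lands in $D(N)$, and a point with $\xi\ge\eta_0$ lands where $F'=c-\xi+(\xi-\eta_0)=c-\eta_0$, in $Z$.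

(iv) By (d) with $c_2=\infty$, $V'$ deformation retracts onto $\{F'\le c+\eta_0\}$.

By (ii)–(iv) and the five lemma, inclusions induce $H^*(V',Z)\cong H^*(Z\cup D(N),Z)$. Thicken $Z$ by the collar $\{|x_-|^2>\eta_0/2\}$ of $S(N)$ in $D(N)$, which deformation retracts to $S(N)$, and excise $Z$: inclusion induces $H^*(Z\cup D(N),Z)\cong H^*(D(N),S(N))$. $\square$

**Consequence.** By (d), $V'$-sublevels at $0$ and $c-\eta_0$ agree up to deformation. So for any coefficient field
$$H^*(E,Q_h)\cong H^*(S^1)\otimes H^*(D(N),S(N)) \tag{7}$$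
is nonzero exactly in degrees $d_h$ and $d_h+1$.

## 8. Comparison Hamiltonians around a hypothetical squeezing

Suppose an isotopy $\varphi_\sigma$ as in Theorem B exists. **Purpose.** We choose $k$, $\varepsilon$ and four kinds of Hamiltonians, and check where $0$ is a regular value.

Enlarge $a'$ and then shrink $a$; the inclusion $\varphi_1(U_a)\subset U_{a'}$ persists. Since $a>1$, we may assume
$$1<a'<a,\qquad a,a'\ \text{irrational}.$$

1. Choose an odd prime $k$ with $k(\frac1{a'}-\frac1a)\ge1$, so $\lfloor k/a'\rfloor>\lfloor k/a\rfloor$.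
2. Choose $\varepsilon>0$ with $(1+\varepsilon)/a'<1$ and with no integer in $[\frac ka,\frac{k(1+\varepsilon)}a]$ or in $[\frac k{a'},\frac{k(1+\varepsilon)}{a'}]$. This is possible since $k/a,k/a'$ are irrational and $a'>1$.
3. Let $h=h[a,\frac1{10},1]$. For $\sigma\in[0,1]$ let $h^\sigma=h\circ\varphi_\sigma^{-1}$ on $P_+$, extended by $0$ to $P$. This is a smooth family with $\operatorname{supp}h^\sigma=\varphi_\sigma(\operatorname{supp}h)$ and $0\le h^\sigma\le1$, and $\bigcup_\sigma\operatorname{supp}h^\sigma$ is a compact subset of $P_+$, the image of $[0,1]\times\operatorname{supp}h$.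
4. $\operatorname{supp}h^1\subset\varphi_1(U_a)\subset U_{a'}$ is compact. So for some $\delta'\le\frac1{10}$ and $\nu'\ge1$ it lies in $\{r-\frac p{a'}\ge2\delta',\ r\le\nu'\}$, where $g:=h[a',\delta',\nu']$ equals $1$. Hence $g\ge h^1$.
5. On $\bigcup_\sigma\operatorname{supp}h^\sigma$, $r$ is bounded below by a positive constant and $p,r$ are bounded above. So there are $b>a$, $\delta''\le\delta'$, $\nu''\ge\nu'$ with this union contained in $\{r-\frac pb\ge2\delta'',\ r\le\nu''\}$. Hence $f:=h[b,\delta'',\nu'']\ge h^\sigma$ for all $\sigma$. By monotonicity in the parameters, $f\ge g$ and $f\ge h$.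
6. Joining parameters linearly gives nondecreasing smooth paths of model Hamiltonians from $h$ to $f$ and from $g$ to $f$; the conditions $\delta\le\frac1{10}$, $\nu\ge3\delta$ persist, as $\nu\ge1$. All their $a$-parameters lie in $[a',b]$, and $[\frac1b,\frac{1+\varepsilon}{a'}]\subset(0,1)$. Thus every Hamiltonian on these paths is $1$-admissible. This is where the hypothesis $a>1$ enters.
7. Let $\mathcal K$ be the convex hull of all Hamiltonians on these two paths together with all $h^\sigma$. These are finitely many smooth families over compact intervals, with supports in one compact set, so $\mathcal K$ has uniform bounds as in Step 4.2. Fix $m_1,m_0,E$ accordingly.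

By items 2 and 7, $h$ and $g$ are $k$-admissible elements of $\mathcal K$, so Lemma 2 applies to both.

**(R1)** *For all $\sigma$, $0$ is a regular value of $F_{h^\sigma}$ on $E$ and on $E^G$.* Since $\varphi_\sigma$ is symplectic, $X_{h^\sigma}=(\varphi_\sigma)_*X_h$ on $P_+$. The $k$-orbits lie in the supports, which are in $P_+$, and degrees are preserved because $\varphi_\sigma$ is isotopic to the identity. So the $k$-orbits of $h^\sigma$ are exactly the curves $\varphi_\sigma\circ\gamma$ with $\gamma$ a $k$-orbit of $h$. Since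
$$\frac d{d\sigma}\varphi_\sigma^*\Lambda=\varphi_\sigma^*\big(d(\Lambda(Y_\sigma))+\iota_{Y_\sigma}\Omega\big)$$
is exact, $\varphi_\sigma^*\Lambda-\Lambda$ has zero integral over closed curves; also $h^\sigma(\varphi_\sigma\circ\gamma)=h(\gamma)$. Hence actions are preserved. As $h$ is $k$-admissible, all of them are nonzero by Lemma 1. By (a), critical points on $E^G$ are among those on $E$.

**(R2)** *For every Hamiltonian on the two paths of item 6, $0$ is a regular value of $F|_{E^G}$.* By (a) the critical points are the $1$-orbits traversed $k$ times, and their critical values are $k$ times the actions of these $1$-orbits. These are nonzero by Lemma 1 with $j=1$.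

## 9. What ordinary cohomology sees for $k=1$ and for large $k$

We have nested sets $Q_{h^1}\subset Q_g\subset Q_f$, and by (R1) and (e) $(E,Q_{h^1})\cong(E,Q_h)$. A sensible first attempt is to contradict this using (7) alone.

**Attempt with $k=1$.** All models on the paths are $1$-admissible, so every comparison works on $E$. But $\lfloor1/a\rfloor=\lfloor1/a'\rfloor=0$, so $d_h=d_g$: loops of degree $1$ do not distinguish $U_a$ from $U_{a'}$.

**Attempt with large $k$.** Now $d_h-d_g=2n(\lfloor k/a'\rfloor-\lfloor k/a\rfloor)\ge2$. Suppose that the path from $h$ to $f$ also consisted of $k$-admissible models. By (f), $Q_h\hookrightarrow Q_f$ would be a homotopy equivalence. Composing the isotopy $\Psi_\sigma:Q_h\to Q_{h^\sigma}$ of (e) with $Q_{h^\sigma}\subset Q_f$, the inclusion $Q_{h^1}\hookrightarrow Q_f$ would be one too. Then the composite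
$$H^{d_h}(E,Q_f)\to H^{d_h}(E,Q_g)\to H^{d_h}(E,Q_{h^1})$$
would be an isomorphism onto a nonzero group. But the middle group is $0$, since by (7) it lives in degrees $d_g,d_g+1<d_h$. That would finish the proof.

**The exact point of failure.** The number $b$ in item 5 is dictated by how far $\varphi_\sigma(\operatorname{supp}h)$ travels at intermediate times, and we have no control over it. If for instance $\lfloor k/a\rfloor\ge1$ and $b>k(1+\varepsilon)$, then $f$ is $k$-admissible with $d_f-d_h=2n\lfloor k/a\rfloor>0$. So $0$ cannot stay a regular value on $E$ along the path from $h$ to $f$: otherwise (e) would identify $(E,Q_h)$ with $(E,Q_f)$, whose cohomologies live in different degrees.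

**The way around.** The fixed set $E^G$ sees only $1$-orbits, and there (R2) makes every comparison work. The whole of $E$ sees the degrees $d_h\ne d_g$. So we compare on $E^G$, count degrees on $E$, and need a bridge: the restriction from $E$ to $E^G$. In ordinary cohomology this bridge carries nothing. The pair on $E^G$ lives in degrees $\dim N^G$ and $\dim N^G+1$, while $d_h\ge\dim N^G+2$, because the $\zeta$-mode $j=1$ lies in $N'$. In $\mathbb Z_k$-equivariant cohomology, restriction multiplies by the Euler class of $N'$, and for $k$ prime this is nonzero modulo $k$.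

## 10. Borel cohomology of the model pair

Let $k$ be an odd prime and $G=\mathbb Z_k$. For a $G$-pair $(X,A)$ let $H_G^*(X,A)=H^*(EG\times_GX,EG\times_GA;\mathbb F_k)$, where $EG$ is a contractible space with free $G$-action and $BG=EG/G$. We use these textbook facts.

- $H_G^*$ is invariant under $G$-homotopy and has long exact sequences. If $G$ acts trivially on $X$, then $EG\times_GX=BG\times X$.
- A $G$-map of $G$-pairs inducing an isomorphism on ordinary $\mathbb F_k$-cohomology induces one on $H_G^*$ (compare the Serre spectral sequences over $BG$).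
- $H^*(BG;\mathbb F_k)\supset\mathbb F_k[u]$ with $\deg u=2$, where $u$ is the Euler class of the complex line on which the generator acts by $e^{2\pi i/k}$. The line with character $e^{2\pi ij/k}$ is its $j$-th tensor power and has Euler class $ju$.
- If $G$ acts on a real representation $N$ of dimension $d$ preserving orientation, then $H_G^*(D(N),S(N))$ is a free $H^*(BG;\mathbb F_k)$-module on a Thom class $\tau_N$ of degree $d$. Thom classes of sums are products up to sign, and restricting $\tau_N$ to the origin gives the Euler class $e(N)$, which is multiplicative.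

*Example.* Let $k=3$ and $N=\mathbb C$ with generator $e^{2\pi i/3}$. The ordinary Thom class in $H^2(D,S)$ restricts to $0$ at the origin. The equivariant one restricts to $u\ne0$. With trivial action, $j=3$, the restriction is $3u=0$ in $\mathbb F_3[u]$: the condition $k\nmid j$ matters.

**Lemma 3.** Let $k$ be an odd prime, $G=\mathbb Z_k$, and let $h=h[a,\delta,\nu]\in\mathcal K$ be $k$-admissible. Then $H_G^j(E,Q_h)=0$ for $j<d_h$, and there is $\tau_h\in H_G^{d_h}(E,Q_h)$ whose restriction to $H_G^{d_h}(E^G,Q_h\cap E^G)$ is nonzero.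

*Proof.*

**Step 10.1: reduction to the handle.** By Lemma 2 and the second fact, $\iota^*$ and $(\iota^G)^*$ are isomorphisms on $H_G^*$. By Lemma 2, $F'$ and $F'|_{V'^G}$ have no critical values in $[0,c-\eta_0]$. So by (d) the inclusion $\{F'\le0\}\hookrightarrow\{F'\le c-\eta_0\}$ is a $G$-homotopy equivalence, also on fixed sets. Altogether
$$H_G^*(V',\{F'\le0\})\cong H_G^*(D(N),S(N)),\qquad H_G^*(V'^G,\{F'\le0\}^G)\cong H_G^*(D(N^G),S(N^G)). \tag{8}$$
These isomorphisms commute with restriction to fixed sets, since all maps involved are inclusions.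

**Step 10.2: the Thom class survives restriction.** As $|G|$ is odd, $G$ preserves the orientation of $N$. So there is a Thom class $\tau$ of degree $d_h$. By $N=N^G\oplus N'$ we have $\tau=\pm\tau_{N^G}\times\tau_{N'}$, and its restriction to $(D(N^G),S(N^G))$ is $\pm e(N')\,\tau_{N^G}$. By Lemma 2,
$$e(N')=\pm\prod_ij_i\cdot u^{\dim N'/2}\ne0\quad\text{in }\mathbb F_k[u],$$
because $k$ is prime and divides no $j_i$. As $H_G^*(D(N^G),S(N^G))$ is free on $\tau_{N^G}$, the restriction of $\tau$ is nonzero.

**Step 10.3: back to $E$.** View $\tau$ in $H_G^{d_h}(V',\{F'\le0\})$ by (8) and let $\tau_h=\mathrm{pr}_{V'}^*\tau$. Its restriction to $E^G=S^1\times V'^G$ is the pullback of a nonzero class, and pullback is injective: choose a point of $S^1$. This proves the second claim. Since $(E,Q_h)=S^1\times(V',\{F'\le0\})$ with trivial action on $S^1$, the Künneth formula gives $H_G^*(E,Q_h)\cong H^*(S^1)\otimes H_G^*(V',\{F'\le0\})$. The second factor vanishes below degree $d_h$ by (8) and the Thom isomorphism. $\square$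

## 11. Comparison on $E^G$, degrees on $E$: proof of Theorem B

We keep the choices of Section 8.

**Step 11.1: $Q_{h^1}\cap E^G\hookrightarrow Q_g\cap E^G$ is a homotopy equivalence.** This is the comparison that works on the fixed set. By (R2) and (f), the inclusions of $Q_h\cap E^G$ and of $Q_g\cap E^G$ into $Q_f\cap E^G$ are homotopy equivalences. By (R1) and (e) there is an isotopy $\Psi_\sigma$ of $E^G$, $\Psi_0=\mathrm{id}$, with $\Psi_\sigma(Q_h\cap E^G)=Q_{h^\sigma}\cap E^G$, and $Q_{h^\sigma}\subset Q_f$ by (b), since $h^\sigma\le f$. The maps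
$$Q_h\cap E^G\xrightarrow{\ \Psi_\sigma\ }Q_{h^\sigma}\cap E^G\hookrightarrow Q_f\cap E^G$$
are all homotopic to the one for $\sigma=0$, the inclusion, which is a homotopy equivalence. For $\sigma=1$ the first arrow is a homeomorphism, so $Q_{h^1}\cap E^G\hookrightarrow Q_f\cap E^G$ is a homotopy equivalence. As $h^1\le g\le f$, it factors as
$$Q_{h^1}\cap E^G\hookrightarrow Q_g\cap E^G\hookrightarrow Q_f\cap E^G,$$
and the second map is a homotopy equivalence. Hence so is the first. Since $G$ acts trivially on $E^G$, the five lemma gives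
$$H_G^*(E^G,Q_g\cap E^G)\xrightarrow{\ \cong\ }H_G^*(E^G,Q_{h^1}\cap E^G). \tag{9}$$

**Step 11.2: $H_G^{d_g}(E,Q_{h^1})\ne0$.** Here we cross the bridge. Since $Q_{h^1}\subset Q_g$, there is a commutative square of restriction maps
$$\begin{array}{ccc}H_G^{d_g}(E,Q_g)&\longrightarrow&H_G^{d_g}(E,Q_{h^1})\\\downarrow&&\downarrow\\H_G^{d_g}(E^G,Q_g\cap E^G)&\xrightarrow{\ \cong\ }&H_G^{d_g}(E^G,Q_{h^1}\cap E^G)\end{array}$$
with the bottom arrow from (9). By Lemma 3 for the $k$-admissible $g$, the class $\tau_g$ in the upper left corner maps to a nonzero element in the lower left, hence to a nonzero element in the lower right. Going the other way around the square, its image in $H_G^{d_g}(E,Q_{h^1})$ is nonzero.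

**Step 11.3: $H_G^{d_g}(E,Q_{h^1})=0$.** Here we count degrees on $E$. By (R1) and (e) on $Y=E$ there is a $G$-equivariant isotopy of $E$ taking $Q_h$ to $Q_{h^1}$. So $H_G^j(E,Q_{h^1})\cong H_G^j(E,Q_h)=0$ for $j<d_h$, by Lemma 3 for the $k$-admissible $h$. By (6) and item 1,
$$d_h-d_g=2n\big(\lfloor k/a'\rfloor-\lfloor k/a\rfloor\big)>0,$$
so $d_g<d_h$ and $H_G^{d_g}(E,Q_{h^1})=0$.

Steps 11.2 and 11.3 contradict each other. This proves Theorem B, hence, by Section 2, Theorem A. In particular, for $R\ge1$ and every $n\ge1$ there is no compactly supported Hamiltonian lcs map $\phi$ with $\phi(\overline U)\subset U$. $\blacksquare$
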